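# No operator space of dimension $n\ge 2$ attains the bound $\sqrt n$

## 1. Subspaces of $\ell_\infty^N$ lie strictly below $\sqrt n$

How well can one project onto an $n$-dimensional space of operators? For a finite-dimensional operator space $E\subseteq B(H)$, the **c.b. projection constant** is
$$\lambda_{cb}(E)=\inf\{\|P\|_{cb}: P:B(H)\to E\ \text{a projection onto } E\}.$$
It is known that $\lambda_{cb}(E)\le\sqrt n$ when $\dim E=n$. Can equality occur for some $n\ge2$? We start with spaces of diagonal matrices, where everything can be done by hand.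

Let $\ell_\infty^N\subset M_N=B(\ell_2^N)$ be the diagonal matrices, and let $E\subset\ell_\infty^N$ have dimension $n$. A linear map $P$ on $\ell_\infty^N$ is a matrix $(P_{ij})$, with $\|P\|=\max_i\sum_j|P_{ij}|$. Its c.b. norm is the same: for $x=(x_j)\in \ell_\infty^N(M_k)$ we have $\|\sum_jP_{ij}x_j\|\le\sum_j|P_{ij}|\max_j\|x_j\|$. Moreover, the map of $M_N$ that keeps the diagonal and deletes the rest is completely contractive, being an average of conjugations by diagonal unitaries. So a projection of $\ell_\infty^N$ onto $E$ extends to $M_N$ without increase of the c.b. norm, and conversely we can restrict. Hence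
$$\lambda_{cb}(E)=\min\Big\{\max_i\sum_j|P_{ij}|:\ P \text{ a projection of }\ell_\infty^N\text{ onto }E\Big\}.$$

*Two small cases.* If $E=\ell_\infty^n$, then $\lambda_{cb}(E)=1$. If $E=\{x\in\ell_\infty^3:x_1+x_2+x_3=0\}$ (so $n=2$), averaging $\tau^{-1}P\tau$ over the permutations $\tau$ of the coordinates does not increase the norm and gives a projection onto $E$ commuting with permutations. Matrices commuting with permutations are combinations of $I$ and the all-ones matrix $J$, and the only such projection onto $E$ is $I-J/3$. Each of its rows has absolute sum $\frac23+\frac13+\frac13$, so $\lambda_{cb}(E)=\frac43<\sqrt2$.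

**Proposition 1.** If $E\subset\ell_\infty^N$ and $\dim E=n\ge2$, then $\lambda_{cb}(E)<\sqrt n$.

*Proof.* **Dualize.** The projections onto $E$ form an affine space $P_0+\mathcal Q$, where $\mathcal Q$ consists of the $Q$ with range in $E$ and $Q|_E=0$. By Hahn–Banach, $\lambda_{cb}(E)=\mathrm{dist}(P_0,\mathcal Q)=|\mathrm{tr}(YP_0)|$ for some matrix $Y$ that annihilates $\mathcal Q$ under the trace pairing and has dual norm $1$. Since $\mathrm{tr}(YP)=\sum_{ij}Y_{ji}P_{ij}$, the dual norm is $\sum_i\max_j|Y_{ji}|$. Thus $Y_{ji}=y_{ji}\mu_i$ with $|y_{ji}|\le1$, $\mu_i\ge0$, $\sum\mu_i=1$. For $e\in E$ and a functional $\xi$ vanishing on $E$, the map $v\mapsto\xi(v)e$ is in $\mathcal Q$, so $\xi(Ye)=0$. Hence $Y(E)\subset E$. As $P_0$ is a projection onto $E$, $\mathrm{tr}(YP_0)=\mathrm{tr}(P_0Y)=\mathrm{tr}(Y|_E)$.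

**Factor through a Hilbert space.** Let $\Delta=\mathrm{diag}(\sqrt{\mu_i})$, so $Y=y\Delta\cdot\Delta$. Put $E_2=\Delta(E)\subset\ell_2^N$, $m=\dim E_2\le n$, and let $\Pi$ be the orthogonal projection onto $E_2$. The trace of $Y|_E:E\to E_2\to E$ equals the trace of the composition in the other order, so
$$\lambda_{cb}(E)=|\mathrm{tr}(\Pi\,\Delta y\Delta)|\le\sum_{i,j}|\Pi_{ij}|\sqrt{\mu_i\mu_j}\le\Big(\sum_{ij}|\Pi_{ij}|^2\Big)^{1/2}\Big(\sum_{ij}\mu_i\mu_j\Big)^{1/2}=\sqrt m .$$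

**Equality.** If $\lambda_{cb}(E)=\sqrt n$, then $m=n$ and Cauchy–Schwarz is an equality, so $|\Pi_{ij}|=\sqrt n\sqrt{\mu_i\mu_j}$ for all $i,j$. On the diagonal, $\Pi_{ii}=\sqrt n\,\mu_i$. Summing over $i$ gives $n=\sqrt n$, which is false for $n\ge2$. $\square$

What changes in general? Two things.

*The size $N$ is not bounded.* Make the last step quantitative when $m=n$. With $F=\sum|\Pi_{ij}|\sqrt{\mu_i\mu_j}$,
$$\sqrt n-F=\frac1{2\sqrt n}\sum_{ij}\big(|\Pi_{ij}|-\sqrt{n\mu_i\mu_j}\big)^2\ge\frac1{2\sqrt n}\sum_i(\Pi_{ii}-\sqrt n\mu_i)^2\ge\frac{(n-\sqrt n)^2}{2\sqrt n\,N}.$$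
The gap that comes from the diagonal tends to $0$ as $N\to\infty$. A space that embeds in no $\ell_\infty^N$ is approached only through arbitrarily large $N$, and then the argument says nothing. We need a contradiction that does not look at the diagonal.

*Matrix entries do not commute.* Absolute values of numbers become polar decompositions of matrices.

## 2. Projection and exactness constants of general operator spaces

**Standard facts.** An operator space is a subspace $V\subseteq B(H)$ with the norms it inherits on $M_N(V)\subset M_N(B(H))$. A map $u:V\to W$ has $\|u\|_{cb}=\sup_N\|\mathrm{id}_{M_N}\otimes u\|$. The dual $W^*$ is an operator space via $M_N(W^*)=CB(W,M_N)$. If $W$ is finite dimensional, $W^{**}=W$ completely isometrically. By the Arveson–Wittstock theorem, a complete contraction from $V\subset B(H)$ into some $B(H')$ extends to a complete contraction on $B(H)$. In particular $\lambda_{cb}(E)$ does not depend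 on the realization: if $J:E\to E'\subset B(H')$ is a complete isometry and $P$ is a projection of $B(H)$ onto $E$, extend $J^{-1}:E'\to B(H)$ to a complete contraction $T$ on $B(H')$. Then $JPT$ is a projection onto $E'$ with c.b. norm at most $\|P\|_{cb}$.

*Example.* For the column space $E=\mathrm{span}\{e_{k1}\}_{k\le n}\subset M_n$, the map $P(x)=xe_{11}$ is a completely contractive projection, so $\lambda_{cb}(E)=1$. If $\dim E=1$, the Hahn–Banach functional has c.b. norm equal to its norm, so $\lambda_{cb}(E)=1=\sqrt1$.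

**Exactness constant.** Let $B=B(\ell_2)$, let $\mathcal K$ be the compact operators, and let $q:B\to B/\mathcal K$ be the quotient map. The map $q\otimes I_E$ induces
$$T_E:(B\otimes_{\min}E)/(\mathcal K\otimes_{\min}E)\to(B/\mathcal K)\otimes_{\min}E,$$
a linear isomorphism since $\dim E<\infty$, and $ex(E)=\|T_E^{-1}\|$.

**Distances.** $d_{cb}(E,F)=\inf\|u\|_{cb}\|u^{-1}\|_{cb}$ over linear isomorphisms $u:E\to F$ ($\infty$ if there is none), and $d_{\mathcal{SK}}(E)=\inf\{d_{cb}(E,F):F\subseteq\mathcal K\}$.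

*Example.* If $E\subset M_N$, then $E\subset\mathcal K$ and $d_{\mathcal{SK}}(E)=1$.

We use without proof the following known facts for $\dim E=n$:
$$ex(E)=d_{\mathcal{SK}}(E)\le\lambda_{cb}(E)\le\sqrt n .$$
(The last inequality will also drop out of Section 4.) So $ex(E)=1$ for every $E\subset M_N$; by contrast, Section 11 exhibits such $E$ with $\lambda_{cb}(E)$ close to $\sqrt n$.

The bound $\sqrt n$ is known to be asymptotically sharp: $ex(\max\ell_1^n)\ge\frac{n}{2\sqrt{n-1}}$ for $n\ge2$. Here $\max\ell_1^n$ is $\ell_1^n$ with its maximal operator space structure, the one for which every contraction into a $B(H)$ is completely contractive. For instance $e_k\mapsto e_{k1}\in M_n$ is a contraction on $\ell_1^n$, since $(\sum|c_k|^2)^{1/2}\le\sum|c_k|$, hence a complete contraction on $\max\ell_1^n$.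

Hun Hee Lee, in "Extremal cases of exactness constant and completely bounded projection constant" (arXiv:math/0502335, 2005), writes: "we do not know whether there is an $n$-dimensional operator space $E$ with $\lambda_{cb}(E)=\sqrt n$ or $ex(E)=\sqrt n$." The answer is that for $n\ge2$ there is none. Put $\Lambda_n=\sup\{\lambda_{cb}(E):\dim E=n\}$.

**Theorem A.** If $n\ge2$ and $\dim E=n$, then
$$ex(E)\le\lambda_{cb}(E)\le\sqrt n-\frac1{612\,n^{3/2}}.$$

In particular, for no $n\ge2$ is there an $n$-dimensional $E$ with $\lambda_{cb}(E)=\sqrt n$ or $ex(E)=\sqrt n$. The next theorem is a complement on the size of the gap.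

**Theorem B.**
1. There is an absolute constant $c>0$ with $\Lambda_n\le\sqrt n-\frac c{\sqrt n}$ for all $n\ge2$.
2. $\liminf_{n\to\infty}\sqrt n\,(\sqrt n-\Lambda_n)\ge\frac{3-2\sqrt2}2$.
3. If $n$ is a prime power, then $\Lambda_n\ge\sqrt n-\frac{\sqrt n-1}{n+1}$. Hence the order $n^{-1/2}$ in (1) cannot be improved.

## 3. From projections to a trace norm of matrices

We repeat the duality argument of Proposition 1 in general. We write $\mathrm{tr}$, $\mathrm{Tr}$ for the unnormalized traces on $M_N$ and on $M_N\otimes M_N$ (and on other matrix algebras where clear), and $\|\cdot\|_1,\|\cdot\|_2,\|\cdot\|$ for the trace, Hilbert–Schmidt (HS) and operator norms. Further, $\langle x,y\rangle=\mathrm{tr}(x^*y)$, $S_2^N$ is $M_N$ with $\|\cdot\|_2$, and $\bar x$ is the entrywise conjugate.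

**The functional $F$.** For $f=(f_1,\dots,f_m)$ orthonormal in $S_2^N$ and $a,b\ge0$ in $M_N$ put
$$K=\sum_k\bar f_k\otimes f_k,\qquad A=\bar a\otimes a,\qquad B=\bar b\otimes b,\qquad F(f;a,b)=\|A^{1/2}KB^{1/2}\|_1 .$$
Then $\|K\|_2^2=\sum_{k,l}|\langle f_k,f_l\rangle|^2=m$ and $\|A\|_2=\mathrm{tr}\,a^2$.

*Examples.* (i) Let the $f_k$ be diagonal, $f_k=\mathrm{diag}(f_k(i))$, and $a=b=\mathrm{diag}(\sqrt{\mu_i})$. Then $K$ is diagonal with entries $\sum_k\overline{f_k(i)}f_k(j)=\Pi_{ji}$, where $\Pi$ is the projection onto the span of the vectors $f_k$, and $F=\sum|\Pi_{ij}|\sqrt{\mu_i\mu_j}$, as in Section 1. (ii) Let $f_k=e_{k1}$, $k\le n$. Then $K=\Omega\,(e_1\otimes e_1)^*$ with $\Omega=\sum_ke_k\otimes e_k$, so $F=\|A^{1/2}\Omega\|\,\|B^{1/2}(e_1\otimes e_1)\|=\big(\sum_{k,l\le n}|a_{kl}|^2\big)^{1/2}b_{11}\le1$ if $\mathrm{tr}\,a^2=\mathrm{tr}\,b^2=1$. This fits with the column space.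

**Projective norm.** For operator spaces $V,W$ and $u\in V\otimes W$, the norm $\|u\|_\wedge$ is the infimum of $\|\alpha\|_2\|v\|\|w\|\|\beta\|_2$ over representations
$$u=\sum_{i,j,k,l}\alpha_{ik}\beta_{lj}\;v_{ij}\otimes w_{kl},\qquad v\in M_p(V),\ w\in M_r(W),$$
with scalar matrices $\alpha,\beta$. For example, the one-term representation shows $\|v\otimes w\|_\wedge\le\|v\|\|w\|$. The basic fact is $CB(V,W^*)=(V\widehat\otimes W)^*$ isometrically.

**Proposition 2.** If $\dim E=n$, then $\lambda_{cb}(E)\le\sup F(f;a,b)$ over all $N$, all $1\le m\le n$, all orthonormal $f_1,\dots,f_m\in S_2^N$, and all strictly positive $a,b\in M_N$ with $\mathrm{tr}\,a^2=\mathrm{tr}\,b^2=1$.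

*Proof.* **Step 1: dualize.** With $V=B(H)$, $W=E^*$ we have $CB(B(H),E)=(B(H)\widehat\otimes E^*)^*$ isometrically via $P\mapsto\Phi_P$, $\Phi_P(x\otimes\xi)=\xi(Px)$. A map $P:B(H)\to E$ is a projection onto $E$ iff $Px=x$ on $E$, that is, iff $\Phi_P$ extends the functional $\mathrm{tr}:x\otimes\xi\mapsto\xi(x)$ on $E\otimes E^*$. By Hahn–Banach, $\lambda_{cb}(E)$ is the norm of $\mathrm{tr}$ on $E\otimes E^*$, normed as a subspace of $B(H)\widehat\otimes E^*$. So for $0<\lambda'<\lambda_{cb}(E)$ there is $u\in E\otimes E^*$ with $\|u\|_\wedge<1$ and $|\mathrm{tr}\,u|>\lambda'$.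

**Step 2: write out $u$.** After padding with zeros, $u=\sum_{i,j,k,l\le N}\alpha_{ik}\beta_{lj}\,v_{ij}\otimes w_{kl}$ with $\|v\|_{M_N(B(H))}\le1$, $\|w\|_{M_N(E^*)}\le1$, $\|\alpha\|_2,\|\beta\|_2\le1$. The operator on $E$ associated with $u$ is
$$\hat u(x)=\sum_{ij}(\alpha\,w(x)\,\beta)_{ij}\,v_{ij}.$$
Since $u\in E\otimes E^*$, it maps $E$ to $E$ and has trace $\mathrm{tr}\,u$. Write $\alpha=oa$, $\beta=bo'$ with $o,o'$ unitary and $a,b\ge0$. Moving the unitaries onto $v$ gives $\hat u(x)=\sum_{rs}(a\,w(x)\,b)_{rs}v'_{rs}$, where $v'_{rs}=\sum_{ij}o_{ir}v_{ij}o'_{sj}$, i.e. $v'=o^t\,v\,o'^t$, still a contraction. Since $M_N(E^*)=CB(E,M_N)$, $w$ is a complete contraction $E\to M_N$; let $\tilde w:B(H)\to M_N$ be a completely contractive extension.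

**Step 3: factor through $S_2^N$.** Let
$$\Delta(x)=a^{1/2}w(x)b^{1/2}\ (x\in E),\qquad \Gamma(\xi)=\sum_{rs}(a^{1/2}\xi b^{1/2})_{rs}v'_{rs}\ (\xi\in S_2^N).$$
Then $\hat u=\Gamma\Delta$. Put $E_2=\Delta(E)$ and $m=\dim E_2\le n$; $m\ge1$ because $\mathrm{tr}\,u\ne0$. We have $\Gamma(E_2)=\hat u(E)\subset E$ and $\mathrm{tr}\,u=\mathrm{tr}_E(\Gamma\Delta)=\mathrm{tr}_{E_2}(\Delta\Gamma|_{E_2})$. Let $y_{rs}=\tilde w(v'_{rs})$. Then $y=\sum e_{rs}\otimes y_{rs}$ is a contraction. For $\xi\in E_2$ we have $\Gamma\xi\in E$, so $w(\Gamma\xi)=\tilde w(\Gamma\xi)$ and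
$$\Delta\Gamma\xi=\sum_{rs}(a^{1/2}\xi b^{1/2})_{rs}\,a^{1/2}y_{rs}b^{1/2}.$$

**Step 4: read off $F$.** Take an orthonormal basis $(f_k)$ of $E_2$ and $g_k=a^{1/2}f_kb^{1/2}$. Then
$$\mathrm{tr}\,u=\sum_k\langle f_k,\Delta\Gamma f_k\rangle=\sum_k\sum_{rs}(g_k)_{rs}\,\mathrm{tr}(y_{rs}g_k^*)=\mathrm{Tr}\Big(y\sum_kg_k^t\otimes g_k^*\Big),$$
because $\mathrm{tr}(e_{rs}g^t)=g_{rs}$. The adjoint of $\sum_kg_k^t\otimes g_k^*$ is $\sum_k\bar g_k\otimes g_k=A^{1/2}KB^{1/2}$. As $\|y\|\le1$, $\lambda'<|\mathrm{tr}\,u|\le F(f;a,b)$.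

**Step 5: normalize.** Here $\|a\|_2,\|b\|_2\le1$, and $a,b\ne0$ since $F>0$. As $F(f;ta,sb)=ts\,F(f;a,b)$, passing to HS norm $1$ does not decrease $F$. By continuity in $(a,b)$, replacing them by $(a+\varepsilon)/\|a+\varepsilon\|_2$ and $(b+\varepsilon)/\|b+\varepsilon\|_2$ with small $\varepsilon>0$ keeps $F>\lambda'$. $\square$

## 4. The defect in Cauchy–Schwarz for $F$

Next comes the analogue of "$|\Pi_{ij}|\approx\sqrt{n\mu_i\mu_j}$". The phase of $\Pi_{ij}$ becomes a unitary $W$.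

**Lemma 3.** Let $\mathrm{tr}\,a^2=\mathrm{tr}\,b^2=1$ and $K=W|K|$ with $W$ unitary. Then
$$\|K-\sqrt m\,AW\|_2^2+\|K-\sqrt m\,WB\|_2^2\le4\sqrt m(\sqrt m-F).$$
In particular $F\le\sqrt m$.

*Proof.* By Cauchy–Schwarz and the inequality of the means,
$$F=\|A^{1/2}W|K|^{1/2}\cdot|K|^{1/2}B^{1/2}\|_1\le\tfrac12\big(\mathrm{Tr}(AW|K|W^*)+\mathrm{Tr}(|K|B)\big)=\tfrac12\big(\mathrm{Tr}(W^*AK)+\mathrm{Tr}(|K|B)\big),$$
and both traces are real. Since $\|K\|_2^2=m$, $\|A\|_2=\|B\|_2=1$ and $K^*W=|K|$,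
$$\|K-\sqrt mAW\|_2^2=2m-2\sqrt m\,\mathrm{Tr}(W^*AK),\qquad\|K-\sqrt mWB\|_2^2=2m-2\sqrt m\,\mathrm{Tr}(|K|B).$$
The sum is at most $4m-4\sqrt mF$. $\square$

**The case $m\le n-1$.** Then $F\le\sqrt{n-1}\le\sqrt n-\frac1{2\sqrt n}$, since $(\sqrt n-\frac1{2\sqrt n})^2=n-1+\frac1{4n}$. This is enough for Theorems A, B(1) and B(2).

**Standing conventions.** From now on, through Section 10, $m=n\ge2$ and $a,b$ are strictly positive of HS norm $1$. Put
$$L=K-\sqrt nAW,\quad L'=K-\sqrt nWB,\quad\eta_L=\|L\|_2,\quad\eta_R=\|L'\|_2,$$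
$$\eta^2=\eta_L^2+\eta_R^2\le4\sqrt n(\sqrt n-F),\tag{1}$$
$$D=a^2,\quad D'=b^2,\quad p=\sum_kf_kf_k^*,\quad q=\sum_kf_k^*f_k,\qquad\mathrm{tr}D=\mathrm{tr}D'=1,\quad\mathrm{tr}\,p=\mathrm{tr}\,q=n .$$

**Left–right symmetry.** Replace $(f_k,a,b,W)$ by $(f_k^*,b,a,W^*)$. Then $K$ becomes $K^*=|K|W^*=W^*|K^*|$, $L$ becomes $K^*-\sqrt nBW^*=L'^*$, and $L'$ becomes $K^*-\sqrt nW^*A=L^*$. The numbers $F$ and $\eta$ are unchanged, while $\eta_L,\eta_R$, and $D,D'$, and $p,q$ are interchanged. So every statement has a mirror image.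

## 5. Exact equality $F=\sqrt n$ is contradictory

Suppose $F=\sqrt n$ for some $f,a,b$. Then $\eta=0$, so $K=\sqrt nAW$ and $KK^*=nA^2$, that is
$$\sum_{kl}\bar g_{kl}\otimes g_{kl}=n\,\bar D\otimes D,\qquad g_{kl}=f_kf_l^*.$$
Apply $\mathrm{Tr}\big((\bar x\otimes x)\,\cdot\,\big)$ for $x\in M_N$: $\sum_{kl}|\mathrm{tr}(xg_{kl})|^2=n|\mathrm{tr}(xD)|^2$. Thus $\mathrm{tr}(xD)=0$ forces $\mathrm{tr}(xg_{kl})=0$, so every $g_{kl}$ is a multiple of $D$. Since $\mathrm{tr}\,g_{kl}=\langle f_l,f_k\rangle=\delta_{kl}$ and $\mathrm{tr}D=1$,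
$$f_kf_l^*=\delta_{kl}D,\qquad\text{and by symmetry}\qquad f_k^*f_l=\delta_{kl}D'.$$
Write $f_i=u_i|f_i|$ with $u_i$ unitary. The right-hand relations give $|f_1|=|f_2|=b$, so $f_1f_2^*=u_1b^2u_2^*\ne0$. The left-hand relations give $f_1f_2^*=0$. This is a contradiction, for any $N$, and no diagonal was used.

This does not yet answer the question. The supremum in Proposition 2 is over all $N$ and need not be attained, so $F<\sqrt n$ pointwise allows $\sup F=\sqrt n$. What we need is the same contradiction with error terms independent of $N$. In the argument, only trace-norm statements about $f_kf_l^*$ and $f_k^*f_l$ were used, tested against contractions, and those pass to approximate equality.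

## 6. Stability in trace norm and the proof of Theorem A

**Powers–Størmer inequality.** $\|s-t\|_2^2\le\|s^2-t^2\|_1$ for $s,t\ge0$ in $M_N$.

*Proof.* Let $d=s-t=d_+-d_-$. Then $s^2-t^2=\frac12(d(s+t)+(s+t)d)$. Testing against the contraction $\mathrm{sgn}(d)$ gives $\|s^2-t^2\|_1\ge\mathrm{tr}(|d|(s+t))$. Now $\mathrm{tr}(d_+(s+t))\ge\mathrm{tr}(d_+(s-t))=\mathrm{tr}\,d_+^2$ and $\mathrm{tr}(d_-(s+t))\ge\mathrm{tr}(d_-(t-s))=\mathrm{tr}\,d_-^2$. Add. $\square$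

**Step 1: from $K\approx\sqrt nAW$ to $KK^*\approx nA^2$.** With $X=\sqrt nAW$ we have $XX^*=nA^2=n\bar D\otimes D$ and $KK^*-XX^*=KL^*+LX^*$. Since $\|K\|_2=\|X\|_2=\sqrt n$,
$$\|KK^*-nA^2\|_1\le2\sqrt n\,\eta_L=:\omega_L .$$

**Step 2: test against product contractions.** Let $\|x\|\le1$ and $t=\mathrm{tr}(xD)$, so $|t|\le1$. Testing against $\bar x\otimes x$ and against $1\otimes x$ (and using $\mathrm{tr}\,\bar g_{kl}=\delta_{kl}$ in the second case) gives
$$\Big|\sum_{kl}|\mathrm{tr}(xg_{kl})|^2-n|t|^2\Big|\le\omega_L,\qquad|\mathrm{tr}(xp)-nt|\le\omega_L.\tag{2}$$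

**Step 3: each $g_{kl}$ is near $\delta_{kl}D$.** Expanding the squares and using $\sum_kg_{kk}=p$,
$$\sum_k|\mathrm{tr}\,x(g_{kk}-D)|^2+\sum_{k\ne l}|\mathrm{tr}\,xg_{kl}|^2=\sum_{kl}|\mathrm{tr}\,xg_{kl}|^2-2\mathrm{Re}\,\bar t\,\mathrm{tr}(xp)+n|t|^2$$
$$\le(n|t|^2+\omega_L)+(-2n|t|^2+2\omega_L)+n|t|^2=3\omega_L.\tag{3}$$
By symmetry, (2) and (3) hold with $f_k^*f_l,\ D',\ q,\ \omega_R:=2\sqrt n\,\eta_R$ in place of $f_kf_l^*,\ D,\ p,\ \omega_L$.

**Step 4: contradict.** Since $\|z\|_1=\sup_{\|x\|\le1}|\mathrm{tr}(xz)|$, (3) gives $\|f_1f_2^*\|_1\le\sqrt{3\omega_L}$. By the mirror of (3), for each contraction $x$,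
$$|\mathrm{tr}\,x(f_1^*f_1-f_2^*f_2)|\le|\mathrm{tr}\,x(f_1^*f_1-D')|+|\mathrm{tr}\,x(f_2^*f_2-D')|\le\sqrt2\sqrt{3\omega_R},$$
so $\|f_1^*f_1-f_2^*f_2\|_1\le\sqrt{6\omega_R}$. On the other hand, with $f_i=u_i|f_i|$, $\|f_i\|_2=1$ and Powers–Størmer,
$$\|f_1f_2^*\|_1=\big\||f_1||f_2|\big\|_1\ge\mathrm{tr}|f_1||f_2|=1-\tfrac12\big\||f_1|-|f_2|\big\|_2^2\ge1-\tfrac12\|f_1^*f_1-f_2^*f_2\|_1 .$$
So $1\le\sqrt{3\omega_L}+\frac12\sqrt{6\omega_R}$, and by symmetry $1\le\sqrt{3\omega_R}+\frac12\sqrt{6\omega_L}$.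

**Step 5: count constants.** Average the two inequalities and use the power mean inequality:
$$1\le\Big(\sqrt3+\tfrac{\sqrt6}2\Big)\frac{\sqrt{\omega_L}+\sqrt{\omega_R}}2\le\Big(\sqrt3+\tfrac{\sqrt6}2\Big)\Big(\frac{\omega_L^2+\omega_R^2}2\Big)^{1/4}\le\Big(\sqrt3+\tfrac{\sqrt6}2\Big)\big(8n^{3/2}(\sqrt n-F)\big)^{1/4},$$
since $\omega_L^2+\omega_R^2=4n\eta^2\le16n^{3/2}(\sqrt n-F)$ by (1). Now $8(\sqrt3+\frac{\sqrt6}2)^4=8(\frac92+3\sqrt2)^2=306+216\sqrt2<612$, because $\sqrt2<\frac{17}{12}$. Hence $F\le\sqrt n-\frac1{612n^{3/2}}$. When $m\le n-1$, the bound $F\le\sqrt n-\frac1{2\sqrt n}$ is stronger. Proposition 2 and $ex(E)\le\lambda_{cb}(E)$ complete the proof of Theorem A. $\blacksquare$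

## 7. A Hilbert–Schmidt contradiction in the model case $\eta=0$

Why only $n^{-3/2}$? In Step 1 we squared $K$ and paid a factor $\sqrt n$: the contradiction needs $\sqrt n\,\eta\gtrsim1$, and with $\eta^2\le4\sqrt n(\sqrt n-F)$ this gives $n^{-3/2}$. For a gap of order $n^{-1/2}$ we must show that $\eta$ itself is bounded below by a constant. So we want a contradiction that uses $K\approx\sqrt nAW$ directly in HS norm. The plan is to multiply by a contraction $\Xi$ built from the $f_k$ themselves, and compute $\|\Xi K\|_2$ in two ways.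

Try it first as if $\eta=0$, and suppose in addition that $af_k=f_kb$. (Section 8 shows that $\eta=0$ would imply this.) Then $p=nD$ and $q=nD'$ by (2) and its mirror. Put
$$h_k=f_k^*a^{-1},\qquad\Xi=\frac1n\sum_k\bar h_k\otimes h_k .$$

*First computation.* $h_ka=f_k^*$, so $\|\Xi A\|_2^2=n^{-2}\sum_{kl}|\langle f_k^*,f_l^*\rangle|^2=\frac1n$, and $\|\Xi K\|_2=\sqrt n\|\Xi AW\|_2=1$.

*Second computation.* $n\,\Xi K=\sum_{k,i}\overline{h_kf_i}\otimes h_kf_i$, so $n^2\|\Xi K\|_2^2=\sum_{k,i,l,j}|\langle h_kf_i,h_lf_j\rangle|^2$. Arrange the numbers $\langle h_kf_i,h_lf_j\rangle$ in an $n^2\times n^2$ matrix $M$ with row index $(k,l)$ and column index $(i,j)$. Two quantities are easy. With the unit vector $I=(\delta_{kl}/\sqrt n)$,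
$$I^*MI=\frac1n\sum_{k,i}\|h_kf_i\|_2^2=\frac1n\mathrm{tr}(a^{-1}pa^{-1}p)=n .$$
Moreover $\mathrm{Tr}M=\|\sum_kh_kf_k\|_2^2$ and $\sum_kf_k^*a^{-1}f_k=\sum_kf_k^*f_kb^{-1}=nb$, so $\mathrm{Tr}M=n^2$. The part of $M$ on $I^\perp$ has trace $n^2-n$ and lives on $n^2-1$ dimensions, so
$$\|\Xi K\|_2^2=\frac{\|M\|_2^2}{n^2}\ge1+\frac{(n-1)^2}{n^2-1}=1+\frac{n-1}{n+1}.$$
For $n\ge2$ this contradicts the value $1$, by a fixed margin.

What breaks when $\eta>0$ is small but fixed? (i) $af_k=f_kb$ fails. (ii) $a^{-1}$ is not bounded, so $\Xi$ is not a contraction and $\Xi L$ is not controlled. (iii) $p$ and $nD$ differ. Sections 8 and 9 repair these. For the rest of the proof of B(1), B(2) we may assume $F\ge\sqrt n-\frac1{\sqrt n}$, since otherwise the gap is already at least $\frac1{\sqrt n}$. Then $\eta\le2$ by (1). Taking suprema over $x$ in (2) and its mirror,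
$$\|p-nD\|_1\le2\sqrt n\,\eta,\qquad\|q-nD'\|_1\le2\sqrt n\,\eta.\tag{4}$$

## 8. The matrices $a$ and $b$ nearly intertwine the $f_k$

**Aim.** We measure the failure of $af_k=f_kb$. Let $R\xi=(\log a)\xi-\xi\log b$, a self-adjoint operator on $S_2^N$, so that $V_s\xi:=e^{isR}\xi=a^{is}\xi b^{-is}$. Note that $R\xi=0$ gives $a\xi=\xi b$. The claim is
$$\sum_k\langle f_k,\min(1,R^2)f_k\rangle\le128\,\eta^2.\tag{5}$$

**Step 1: $A$ and $B$ nearly intertwine $W$.** We have $\sqrt n\|AW-WB\|_2=\|L'-L\|_2\le\sqrt2\,\eta$. Let $A_I$, $B_J$ be the eigenvalues of $A$, $B$ and $W_{IJ}$ the coefficients of $W$ in corresponding eigenbases. Then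
$$\|AW-WB\|_2^2=\sum|W_{IJ}|^2(A_I-B_J)^2,\qquad\|A^{is}AWB^{-is}-AW\|_2^2=\sum|W_{IJ}|^2A_I^2|e^{is\log(A_I/B_J)}-1|^2 .$$
To compare them, we show $x|e^{is\log(x/y)}-1|\le4|x-y|$ for $s\in[0,1]$ and $x,y>0$:

- If $y\ge x$, the left side is at most $x\log(y/x)\le y-x$.
- If $y<x$ and $v=\log(x/y)$, it is at most $x\min(2,v)\le4x(1-e^{-v})=4(x-y)$. For $v\le2$ this holds because $1-e^{-v}\ge\frac{1-e^{-2}}2v\ge\frac v4$ by concavity. For $v\ge2$ it holds because $4(1-e^{-2})\ge2$.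

Hence $\|A^{is}(\sqrt nAW)B^{-is}-\sqrt nAW\|_2\le4\sqrt2\,\eta\le6\eta$.

**Step 2: transfer to $K$.** Since $K=\sqrt nAW+L$, we get $\|A^{is}KB^{-is}-K\|_2\le6\eta+2\eta_L\le8\eta$. Both $K$ and $A^{is}KB^{-is}$ have HS norm $\sqrt n$, so
$$\mathrm{Re}\langle K,A^{is}KB^{-is}\rangle\ge n-32\eta^2\qquad(s\in[0,1]).$$

**Step 3: express this in the $f_k$.** Since $\bar a^{is}=\overline{a^{-is}}$, we have $A^{is}KB^{-is}=\sum_k\overline{V_{-s}f_k}\otimes V_sf_k$. Put $\mathcal N_{lk}=\langle f_l,V_sf_k\rangle$. Then $\overline{\langle f_l,V_{-s}f_k\rangle}=\langle V_{-s}f_k,f_l\rangle=\mathcal N_{kl}$, so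
$$\langle K,A^{is}KB^{-is}\rangle=\sum_{kl}\mathcal N_{kl}\mathcal N_{lk}=\mathrm{Tr}\,\mathcal N^2 .$$
Write $\mathcal N=\mathcal C+i\mathcal S$, with $\mathcal C,\mathcal S$ the Hermitian compressions of $\cos(sR),\sin(sR)$ to $\mathrm{span}(f_k)$. As $\mathrm{Tr}(\mathcal C\mathcal S)$ is real,
$$\mathrm{Re}\,\mathrm{Tr}\,\mathcal N^2=\mathrm{Tr}\,\mathcal C^2-\mathrm{Tr}\,\mathcal S^2\le\mathrm{Tr}\,\mathcal C^2\le\sum_k\langle f_k,\cos^2(sR)f_k\rangle,$$
the last step because the square of a compression is at most the compression of the square. So $\sum_k\langle f_k,\sin^2(sR)f_k\rangle\le32\eta^2$ for $s\in[0,1]$.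

**Step 4: integrate over $s$.** We use $\int_0^1\sin^2(sr)\,ds=\frac12\big(1-\frac{\sin2r}{2r}\big)\ge\frac14\min(1,r^2)$. For $|r|\ge1$ this holds because $\frac{\sin2r}{2r}\le\frac12$. For $|r|\le1$, $\sin u\ge u-\frac{u^3}6\ge0$ on $[0,1]$ gives $\sin^2u\ge u^2-\frac{u^4}3$, so the integral is at least $\frac{r^2}3-\frac{r^4}{15}\ge\frac{4r^2}{15}\ge\frac{r^2}4$. By functional calculus, (5) follows. $\square$

## 9. Gaussian smoothing and majorants

Fix $\sigma\in(0,1]$. $C_\sigma$ denotes constants depending only on $\sigma$, possibly changing from line to line.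

**Step 1: make the intertwining exact.** This repairs (i). Let $\varphi(r)=e^{-r^2/2\sigma^2}$, $f_k'=\varphi(R)f_k$ and $f_k''=e^{-R}\varphi(R)f_k=a^{-1}f_k'b$. So
$$f_k'b=af_k''.\tag{6}$$
The functions $\varphi(r)$ and $e^{-r}\varphi(r)$ equal $1$ at $r=0$ and are bounded with bounded derivatives. Hence $|1-\varphi(r)|$ and $|1-e^{-r}\varphi(r)|$ are at most $C_\sigma\min(1,|r|)$, and (5) gives
$$\sum_k\|f_k'-f_k\|_2^2\le C_\sigma\eta^2,\qquad\sum_k\|f_k''-f_k\|_2^2\le C_\sigma\eta^2.\tag{7}$$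

**Step 2: bound the sums of squares of the smoothed families.** Write $\varphi(r)=\int e^{isr}d\nu(s)$, with $\nu$ the centered Gaussian probability measure of variance $\sigma^{-2}$. Completing the square, $e^{-r}\varphi(r)=e^{\sigma^2/2}\varphi(r+\sigma^2)$. Therefore
$$f_k'=\int a^{is}f_kb^{-is}d\nu,\qquad f_k''=e^{\sigma^2/2}\int e^{is\sigma^2}a^{is}f_kb^{-is}d\nu .$$
For a probability measure, $(\int x_sd\nu)(\int x_sd\nu)^*\le\int x_sx_s^*d\nu$ (expand $\int(x_s-\bar x)(x_s-\bar x)^*d\nu\ge0$, where $\bar x$ here is the mean), and likewise with adjoints on the left. So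
$$\sum f_k'f_k'^*\le\tilde p:=\int a^{is}pa^{-is}d\nu,\qquad\sum f_k''^*f_k''\le e^{\sigma^2}\tilde q,\quad\tilde q:=\int b^{is}qb^{-is}d\nu.\tag{8}$$
Since $a^{is}$ commutes with $D$ and $b^{is}$ with $D'$, (4) gives $\|\tilde p-nD\|_1,\|\tilde q-nD'\|_1\le2\sqrt n\,\eta$. Also $\mathrm{tr}\,\tilde p=\mathrm{tr}\,\tilde q=n$.

**Step 3: replace $D$ by a majorant of $D$ and $\tilde p/n$.** This repairs (ii) and (iii). Put
$$G=(\tilde p/n-D)_+,\quad H=D+G,\qquad G'=(\tilde q/n-D')_+,\quad H'=D'+G' .$$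
Then $H\ge D$ and $H\ge\tilde p/n$. As $\tilde p/n-D$ has trace $0$, $\mathrm{tr}\,G=\frac12\|\tilde p/n-D\|_1\le\eta/\sqrt n$. The same holds with primes. $H,H'$ are invertible. From $H\ge a^2$ we get $aH^{-1}a\le1$, i.e. $\|H^{-1/2}a\|\le1$. Likewise $bH'^{-1}b\le1$ and $\|H'^{-1/2}b\|\le1$.

## 10. The test contraction and the proofs of B(1) and B(2)

By (6) the following two expressions agree:
$$h_k=H'^{-1/2}\,b\,f_k'^*\,H^{-1/2}=H'^{-1/2}f_k''^*\,a\,H^{-1/2},\qquad\Xi=\frac1n\sum_k\bar h_k\otimes h_k .$$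
When $\eta=0$ this is the $h_k=f_k^*a^{-1}$ of Section 7.

**Step 1: $\Xi$ is almost a contraction.** Use the first expression for $h_k^*h_k$, the second for $h_kh_k^*$, and (8):
$$\sum h_k^*h_k=H^{-1/2}\sum f_k'(bH'^{-1}b)f_k'^*H^{-1/2}\le H^{-1/2}\tilde pH^{-1/2}\le n,$$
$$\sum h_kh_k^*=H'^{-1/2}\sum f_k''^*(aH^{-1}a)f_k''H'^{-1/2}\le e^{\sigma^2}H'^{-1/2}\tilde qH'^{-1/2}\le e^{\sigma^2}n .$$
A row times a column gives $\|\sum x_k\otimes y_k\|=\|\sum(x_k\otimes1)(1\otimes y_k)\|\le\|\sum x_kx_k^*\|^{1/2}\|\sum y_k^*y_k\|^{1/2}$. Hence $\|\Xi\|\le e^{\sigma^2/2}$.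

**Step 2: upper bound for $\|\Xi K\|_2$.** We have $\|\Xi A\|_2^2=n^{-2}\|T\|_2^2$ with the Gram matrix $T_{kl}=\langle h_ka,h_la\rangle\ge0$. For $c\in\mathbb C^n$,
$$\langle c,Tc\rangle=\Big\|\sum_lc_lh_la\Big\|_2^2=\Big\|H'^{-1/2}b\Big(\sum_l\bar c_lf_l'\Big)^*H^{-1/2}a\Big\|_2^2\le\Big\|\varphi(R)\sum_l\bar c_lf_l\Big\|_2^2\le|c|^2 .$$
So $0\le T\le I_n$, $\|T\|_2^2\le n$ and $\|\Xi A\|_2^2\le\frac1n$. As $K=\sqrt nAW+L$,
$$\|\Xi K\|_2\le1+e^{\sigma^2/2}\eta_L.\tag{9}$$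

**Step 3: lower bound through the rearranged matrix.** Since $\Xi K=\frac1n\sum_{k,i}\overline{h_kf_i}\otimes h_kf_i$,
$$n^2\|\Xi K\|_2^2=\sum_{k,i,l,j}|\langle h_kf_i,h_lf_j\rangle|^2=\|M\|_2^2,\qquad M_{(k,l),(i,j)}=\langle h_kf_i,h_lf_j\rangle .$$
The rows of the $n^2\times n^2$ matrix $M$ are indexed by the pair of $h$-indices, its columns by the pair of $f$-indices. It has the same entries as the Gram matrix of the family $(h_kf_i)$, hence the same HS norm, but need not be Hermitian. Let $I\in\mathbb C^{n^2}$ be the unit vector with entries $\delta_{kl}/\sqrt n$. Then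
$$\iota:=I^*MI=\frac1n\sum_{k,i}\langle h_kf_i,h_kf_i\rangle=\mathrm{tr}(Jp),\qquad J:=\frac1n\sum_kh_k^*h_k,\quad0\le J\le1,$$
$$\mathrm{Tr}\,M=\sum_{k,l}\langle h_kf_k,h_lf_l\rangle=\|\zeta\|_2^2,\qquad\zeta:=\sum_kh_kf_k .$$
The compression of $M$ to $I^\perp$, of dimension $n^2-1$, has trace $\mathrm{Tr}M-\iota$. So by Cauchy–Schwarz
$$\|M\|_2^2\ge\iota^2+\frac{|\mathrm{Tr}M-\iota|^2}{n^2-1}.\tag{10}$$

**Step 4: $\iota$ is near $n$.** Since $0\le J\le1$, $\iota\le\mathrm{tr}\,p=n$. From below, by (4) and $\mathrm{tr}(JG)\le\mathrm{tr}\,G\le\eta/\sqrt n$,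
$$\iota\ge n\,\mathrm{tr}(JD)-2\sqrt n\,\eta\ge n\,\mathrm{tr}(JH)-n\,\mathrm{tr}\,G-2\sqrt n\,\eta\ge n\,\mathrm{tr}(JH)-3\sqrt n\,\eta .$$
With $Y_0=bH'^{-1}b$, $0\le Y_0\le1$, the factors $H^{\pm1/2}$ cancel and $n\,\mathrm{tr}(JH)=\sum_k\|f_k'Y_0^{1/2}\|_2^2$. By (7) and the triangle inequality,
$$\Big(\sum\|f_k'Y_0^{1/2}\|_2^2\Big)^{1/2}\ge\Big(\sum\|f_kY_0^{1/2}\|_2^2\Big)^{1/2}-C_\sigma\eta,$$
and the first term on the right equals $(\mathrm{tr}\,Y_0q)^{1/2}\le\sqrt n$. For $s,r,\epsilon\ge0$, $s\ge r-\epsilon$ implies $s^2\ge r^2-2r\epsilon$: square if $r\ge\epsilon$, and note that $r^2-2r\epsilon\le0$ if $r<\epsilon$. With (4),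
$$n\,\mathrm{tr}(JH)\ge\mathrm{tr}(Y_0q)-C_\sigma\sqrt n\,\eta\ge n\,\mathrm{tr}(Y_0D')-C_\sigma\sqrt n\,\eta .$$
Finally, substituting $D'=H'-G'$ gives $D'-D'H'^{-1}D'=G'-G'H'^{-1}G'\le G'$. Hence
$$\mathrm{tr}(Y_0D')=\mathrm{tr}(H'^{-1}b^4)=\mathrm{tr}(D'H'^{-1}D')\ge1-\mathrm{tr}\,G'\ge1-\eta/\sqrt n .$$
Altogether $n(1-C_\sigma\eta n^{-1/2})\le\iota\le n$.

**Step 5: $\mathrm{Tr}\,M$ is near $n^2$ or larger.** By Cauchy–Schwarz, $\|\zeta\|_2\ge|\mathrm{tr}(\zeta H'^{1/2})|/(\mathrm{tr}H')^{1/2}$, and $\mathrm{tr}H'\le1+\eta/\sqrt n$. Use the second expression for $h_k$ and the contraction $Z_0=aH^{-1/2}$: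
$$\mathrm{tr}(\zeta H'^{1/2})=\sum_k\mathrm{tr}(f_k''^*Z_0f_k)=\mathrm{tr}(Z_0p)+O(C_\sigma\sqrt n\,\eta)=n\,\mathrm{tr}(Z_0D)+O(C_\sigma\sqrt n\,\eta).$$
The first error comes from (7) and Cauchy–Schwarz, with $\sum\|Z_0f_k\|_2^2\le n$; the second from (4). By Powers–Størmer,
$$|1-\mathrm{tr}(Z_0D)|=|\mathrm{tr}(a^2(H^{1/2}-a)H^{-1/2})|=|\mathrm{tr}(H^{-1/2}a\cdot a(H^{1/2}-a))|$$
$$\le\|a\|_2\|H^{1/2}-D^{1/2}\|_2\le(\mathrm{tr}\,G)^{1/2}\le(\eta/\sqrt n)^{1/2}.$$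

**Step 6: assemble.** Put $\delta=\eta/\sqrt n$. Since $\eta\le2$ and $n\ge2$, $\delta\le\sqrt2$, hence $\delta\le2^{1/4}\delta^{1/2}$. By Steps 4 and 5 there is a constant $C_1\ge0$, depending only on $\sigma$, with
$$n(1-C_1\delta^{1/2})\le\iota\le n,\qquad|\mathrm{tr}(\zeta H'^{1/2})|\ge n(1-C_1\delta^{1/2}).$$
If $C_1\delta^{1/2}\le1$, then
$$\mathrm{Tr}M\ge n^2\frac{(1-C_1\delta^{1/2})^2}{1+\delta}\ge n^2(1-2C_1\delta^{1/2}-\delta).$$
For the last step, with $z=C_1\delta^{1/2}$, note that $(1-2z-\delta)(1+\delta)=1-2z-2z\delta-\delta^2\le(1-z)^2$. Put $\kappa=C_2\delta^{1/2}$ with $C_2=2C_1+2^{1/4}$. If $\kappa\le\frac12$, then $C_1\delta^{1/2}\le1$, and so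
$$n(1-\kappa)\le\iota\le n,\qquad\mathrm{Tr}M\ge n^2(1-\kappa).$$
Then $\mathrm{Tr}M-\iota\ge n\,(n(1-\kappa)-1)\ge0$. Dividing (10) by $n^2$ and using (9),
$$\big(1+e^{\sigma^2/2}\eta_L\big)^2\ge(1-\kappa)^2+\frac{(n(1-\kappa)-1)^2}{n^2-1}\qquad(\kappa\le\tfrac12).\tag{11}$$
By symmetry, (11) also holds with $\eta_R$ in place of $\eta_L$.

**Proof of B(1).** Take $\sigma=1$. For $\kappa\le\frac12$ and $n\ge2$,
$$\frac{(n(1-\kappa)-1)^2}{n^2-1}=\frac{n-1}{n+1}\Big(1-\frac{n\kappa}{n-1}\Big)^2\ge\frac13(1-2\kappa)^2,$$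
since $\frac n{n-1}\le2$. Let $C$ be the constant $C_2$ for $\sigma=1$, so $\kappa\le C\eta^{1/2}$. If $C\eta^{1/2}\le\frac12$, then (11), with $e^{1/2}\le2$ and $\eta_L\le\eta$, and since $(1-\kappa)^2$ and $(1-2\kappa)^2$ decrease in $\kappa\in[0,\frac12]$, gives
$$(1+2\eta)^2\ge(1-C\eta^{1/2})^2+\tfrac13(1-2C\eta^{1/2})^2 .$$
As $\eta\to0$ the two sides tend to $1$ and $\frac43$. So there is an absolute $\eta_0\in(0,2)$ with $\eta\ge\eta_0$ always, and by (1) $4\sqrt n(\sqrt n-F)\ge\eta_0^2$. The cases $m\le n-1$ and $F<\sqrt n-\frac1{\sqrt n}$ have gaps at least $\frac1{2\sqrt n}$ and $\frac1{\sqrt n}$. With Proposition 2, (1) of Theorem B holds with $c=\min(\frac12,\eta_0^2/4)$. $\blacksquare$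

**Proof of B(2).** Fix $\sigma$ and let $n\to\infty$ with $\eta\le2$. Then $\kappa\le C_2(2/\sqrt n)^{1/2}\to0$ uniformly, and the right side of (11) tends to $2$. So $\eta_L,\eta_R\ge e^{-\sigma^2/2}(\sqrt2-1)-o_\sigma(1)$, and
$$4\sqrt n(\sqrt n-F)\ge\eta_L^2+\eta_R^2\ge2e^{-\sigma^2}(\sqrt2-1)^2-o_\sigma(1).$$
In the excluded cases $\sqrt n(\sqrt n-F)\ge\frac12$, which is larger than $\frac12(\sqrt2-1)^2$. By Proposition 2, letting $n\to\infty$ and then $\sigma\to0$, the limit inferior of $\sqrt n(\sqrt n-\Lambda_n)$ is at least $\frac12(\sqrt2-1)^2=\frac{3-2\sqrt2}2$. $\blacksquare$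

## 11. Mutually unbiased bases and the lower bound B(3)

For the lower bound we return to $\ell_\infty^N$ and look for $\Pi$ with $|\Pi_{ij}|$ as constant as possible off the diagonal.

**Mutually unbiased bases.** For a prime power $n$ there are $n+1$ orthonormal bases of $\mathbb C^n$ such that $|\langle\psi,\psi'\rangle|=n^{-1/2}$ whenever $\psi,\psi'$ belong to different bases (Wootters–Fields, Ann. Physics 1989).

*Example.* For $n=2$ take $\{(1,0),(0,1)\}$, $\{\frac1{\sqrt2}(1,\pm1)\}$, $\{\frac1{\sqrt2}(1,\pm i)\}$. All inner products between different bases have modulus $\frac1{\sqrt2}$.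

*A proof, for completeness.* Index the standard basis by the field $\mathbb F_n$ and let $\chi$ be a nontrivial additive character. Let $T_{(x,y)}e_j=\chi(yj)e_{j+x}$ for $(x,y)\in\mathbb F_n^2$. Each $T_v$ is unitary, $T_vT_{v'}$ is a unimodular multiple of $T_{v+v'}$, $T_v^*$ is a unimodular multiple of $T_{-v}$, and $\mathrm{tr}\,T_v=0$ unless $v=0$ (if $x\ne0$ the diagonal vanishes; if $x=0\ne y$ the trace is $\sum_j\chi(yj)=0$). A direct computation gives $T_{(x,y)}T_{(x',y')}=\chi(yx'-xy')\,T_{(x',y')}T_{(x,y)}$, so the $T_v$ with $v$ in a fixed line $\ell$ through $0$ commute. They have a common orthonormal eigenbasis. Being $n$ pairwise orthogonal matrices for the trace inner product, they span all matrices that are diagonal in that basis. So each basis projection is $|\psi\rangle\langle\psi|=\sum_{v\in\ell}c_vT_v$, with $c_0=\frac1n$ by taking the trace. There are $n+1$ lines, and two different lines meet only in $0$.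 For $\psi,\psi'$ from different lines $\ell,\ell'$, $|\langle\psi,\psi'\rangle|^2=\sum_{v\in\ell,\,v'\in\ell'}c_vc'_{v'}\mathrm{tr}(T_vT_{v'})$. Only $v+v'=0$ contributes, which forces $v=v'=0$. The sum is $\frac1{n^2}\cdot n=\frac1n$. $\square$

**The space.** Let $\psi_1,\dots,\psi_N$, $N=n(n+1)$, be all the vectors of the $n+1$ bases, so $\sum|\psi_i\rangle\langle\psi_i|=(n+1)I$. Let $\mathcal V:\mathbb C^n\to\mathbb C^N$, $\mathcal Vv=(\langle\psi_i,v\rangle)_i$, and $E=\mathcal V(\mathbb C^n)\subset\ell_\infty^N\subset M_N$. Then $\mathcal V^*\mathcal V=(n+1)I$ and $\dim E=n$. The Gram matrix $r=(\langle\psi_i,\psi_j\rangle)=\mathcal V\mathcal V^*$ satisfies $r^2=(n+1)r$ and has range $E$, so $r=(n+1)\Pi$ with $\Pi$ the orthogonal projection of $\mathbb C^N$ onto $E$.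

**The witness.** Put $y=\sqrt n\,r+(1-\sqrt n)I$. Its diagonal entries are $1$, and its off-diagonal entries $\sqrt n\langle\psi_i,\psi_j\rangle$ are $0$ or unimodular.

**Proof of B(3).** Let $P:M_N\to E$ be a projection onto $E$ and let $(P_{ij})$ be the matrix of $P|_{\ell_\infty^N}:\ell_\infty^N\to E\subset\ell_\infty^N$. Denote this restriction also by $P$ inside traces. Then
$$N\|P\|_{cb}\ge N\max_i\sum_j|P_{ij}|\ge\sum_{i,j}|P_{ij}|\ge|\mathrm{Tr}(yP)|=\sqrt n(n+1)\mathrm{Tr}(\Pi P)+(1-\sqrt n)\mathrm{Tr}P=\sqrt n(n+1)n+(1-\sqrt n)n,$$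
because $\Pi P=P$ and $\mathrm{Tr}P=n$. Dividing by $N=n(n+1)$,
$$\Lambda_n\ge\lambda_{cb}(E)\ge\sqrt n-\frac{\sqrt n-1}{n+1}.$$
Since $\frac{\sqrt n-1}{n+1}\le\frac1{\sqrt n}$, the order $n^{-1/2}$ in B(1) cannot be improved, along prime powers $n$. $\blacksquare$

For $n=2$ the three bases above give a two-dimensional $E\subset\ell_\infty^6$ with $\lambda_{cb}(E)\ge\frac{1+2\sqrt2}3\approx1.276$, while $\sqrt2\approx1.414$; and $ex(E)=1$, as for every subspace of a matrix algebra. The exact value of $\Lambda_n$ is not determined by these arguments.
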